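# Cyclic algebras of degree $p^2$ and exponent $p$ that need $p$ symbols

## 1. Symbols, cyclic classes, Witt vectors and valuations

Throughout, $p$ is a prime and every field has characteristic $p$. Brauer groups are written additively, and we use the same letter for a central simple algebra and its class. "Split" means that the class is $0$, the exponent $\exp A$ is the order of the class of $A$, and $\alpha_E$ is the image in $\mathrm{Br}(E)$ of a class $\alpha\in \mathrm{Br}(F)$ for a field extension $E/F$. Every class in $\mathrm{Br}(F)$ is split by some finite separable extension of $F$. We write $\wp(x)=x^p-x$.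

**Definition 1 (symbol).** For $a\in F$, $b\in F^\times$, let $[a,b)=[a,b)_{p,F}$ be the $F$-algebra of degree $p$ generated by $u,v$ with
$$u^p-u=a,\qquad v^p=b,\qquad vuv^{-1}=u+1 .$$
It is central simple, and every cyclic $F$-algebra of degree $p$ is isomorphic to some $[a,b)$.

*Example.* If $a=c^p-c$, then $u-c$ is a root of $X^p-X=\prod_{t\in\mathbb F_p}(X-t)$, so the algebra has zero divisors. Its degree is prime, so it is split. On the other hand, let $k$ be a field, $a\in k\setminus\wp(k)$ and $F=k((t))$. Then $[a,t)$ is a division algebra: the extension $F(u)=k(u)((t))$ is unramified of degree $p$, so its norms have $t$-adic value in $p\mathbb Z$, and $t$ is not a norm. By the norm criterion recalled next, $[a,t)\neq0$.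

**Definition 2 (cyclic class).** Let $\chi\in H^1(F,\mathbb Q/\mathbb Z)$ be a character of order $n$, let $L/F$ be the cyclic extension that it cuts out, let $\sigma$ be the generator of $\mathrm{Gal}(L/F)$ with $\chi(\sigma)=1/n$, and let $b\in F^\times$. Then $(\chi,b)\in\mathrm{Br}(F)$ is the class of the cyclic algebra of degree $n$ generated by $L$ and $v$ with $v^n=b$ and $vxv^{-1}=\sigma(x)$ for $x\in L$.

We use these textbook facts: $(\chi,b)$ is bilinear and compatible with field extension; $(\chi,b)=0$ if and only if $b$ is a norm from $L$; every cyclic algebra (a central simple algebra of degree $n$ containing a cyclic field extension of degree $n$) arises in this way.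

*Example.* For $a\in F$ put $\chi_a(\sigma)=\sigma(u)-u\in\mathbb F_p\cong\frac1p\mathbb Z/\mathbb Z$, where $u^p-u=a$. This depends additively on $a$ modulo $\wp(F)$, is zero exactly for $a\in\wp(F)$, and every character of order $p$ has this form. Comparing the definitions, $[a,b)=(\chi_a,b)$. So $[\cdot,\cdot)$ is biadditive, and $[a^p,b)=[a,b)$ since $a^p-a\in\wp(F)$.

**Definition 3 (Witt vectors and their classes).** $W_N(K)$ is the group of Witt vectors $\omega=(\omega_0,\dots,\omega_{N-1})$ of length $N$ over $K$; we count places from $0$. The $j$-th component of a sum (or difference) of Witt vectors is the sum (or difference) of the $j$-th components plus a polynomial with integer coefficients in the components in places $<j$. There are additive maps $\mathrm{Fr}$ (raise all components to the $p$-th power), $V:W_{N-1}\to W_N$ (shift, with $0$ in place $0$) and $R:W_N\to W_{N-1}$ (drop the last component). They commute with each other, and $p\omega=V\,\mathrm{Fr}\,R\,\omega$. The Teichmüller vector is $[x]=(x,0,\dots,0)$.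 We have $\mathrm{Fr}[x]=[x^p]$, and $V^j[x]$ has $x$ in place $j$ and zeros elsewhere. Put $\wp=\mathrm{Fr}-1$.

Artin–Schreier–Witt theory gives $W_N(K)/\wp\cong H^1(K,\mathbb Z/p^N)$, $\omega\mapsto\chi_\omega$, where $\chi_\omega(\sigma)=\sigma(\theta)-\theta\in W_N(\mathbb F_p)=\mathbb Z/p^N$ for any $\theta$ over a separable closure with $\wp(\theta)=\omega$. Identify $\mathbb Z/p^N$ with $\frac1{p^N}\mathbb Z/\mathbb Z$ and put $\{\omega,b\}_N=(\chi_\omega,b)$. So $\{a,b\}_1=[a,b)$. The rules that we need are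
$$\{\mathrm{Fr}\,\omega,b\}_N=\{\omega,b\}_N,\qquad \{V\omega,b\}_N=\{\omega,b\}_{N-1},\qquad p\chi_\omega=\chi_{R\omega},\quad p\{\omega,b\}_N=\{R\omega,b\}_{N-1}.\tag{1}$$
The first holds because $\mathrm{Fr}\,\omega-\omega=\wp(\omega)$. For the second, let $\wp(\theta)=\omega$. Then $\wp(V\theta)=V\omega$ and $\sigma(V\theta)-V\theta=V(\sigma\theta-\theta)$. On $W(\mathbb F_p)$ the Frobenius is the identity, so $V$ sends $c\in\mathbb Z/p^{N-1}$ to $pc\in\mathbb Z/p^N$, and $pc/p^N=c/p^{N-1}$. Hence $\chi_{V\omega}=\chi_\omega$. The last two follow from $p\omega=V\,\mathrm{Fr}\,R\,\omega$ and the first two.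

*Example.* For $p=2$, $(a_0,a_1)+(b_0,b_1)=(a_0+b_0,\;a_1+b_1+a_0b_0)$ in $W_2$, so $2(a_0,a_1)=(0,a_0^2)$. For any $p$ and $a\in K\setminus\wp(K)$, the character $\chi_{[a]}$ with $[a]=(a,0)\in W_2(K)$ has order $p^2$, since $p\chi_{[a]}=\chi_a\ne0$. So $\{[a],b\}_2$ is the class of a cyclic algebra of degree $p^2$.

**Definition 4 (symbol length).** For a central simple $F$-algebra $A$ of exponent $p$, $\lambda_p(A)$ is the least $n$ such that $A\sim\bigotimes_{i=1}^n[a_i,b_i)$ with $a_i\in F$, $b_i\in F^\times$.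

*Example.* If $[a,b)\ne0$, then $\lambda_p([a,b))=1$. Two symbols with a common entry merge: $[a,b)+[a',b)=[a+a',b)$, so this sum never needs two symbols.

**Definition 5 ($p$-basis).** Elements $\beta_1,\dots,\beta_r\in\kappa$ are $p$-independent if $[\kappa^p(\beta_1,\dots,\beta_r):\kappa^p]=p^r$. A set is $p$-independent if each finite family of distinct elements of it is. A $p$-basis is a $p$-independent set $B$ with $\kappa=\kappa^p(B)$.

A $p$-independent set extends to a $p$-basis. Take a maximal $p$-independent $B$ containing it; an element $c\notin\kappa^p(B)$ would have degree $p$ over $\kappa^p(B)$, as $c^p\in\kappa^p$, so $B\cup\{c\}$ would be $p$-independent. The monomials in $B$ with exponents in $\{0,\dots,p-1\}$ form a basis of $\kappa$ over $\kappa^p$. Applying Frobenius, the monomials in the $\beta^p$ with such exponents form a basis of $\kappa^p$ over $\kappa^{p^2}$. Multiplying bases and iterating, the monomials in $B$ with exponents in $\{0,\dots,p^n-1\}$ form a basis of $\kappa$ over $\kappa^{p^n}$.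 In other words
$$\kappa\cong\kappa^{p^n}[X_\beta:\beta\in B]\big/\big(X_\beta^{p^n}-\beta^{p^n}\big).\tag{2}$$

*Example.* $\{b,x\}$ is a $p$-basis of $\mathbb F_p(b,x)$. A perfect field has the empty $p$-basis.

**Definition 6 (monomial valuation).** Let $\kappa=\mathbb F_p(t_1,\dots,t_d)$ and let $\Gamma=\bigoplus\mathbb Z\gamma_i$ be totally ordered as a group. The monomial valuation with $v(t_i)=\gamma_i$ sends a nonzero polynomial to the least value $\sum e_i\gamma_i$ of the monomials $\prod t_i^{e_i}$ occurring in it. Distinct monomials have distinct values, so $v$ is multiplicative and extends to a valuation of $\kappa$ with value group $\Gamma$, and $v(\kappa^{p\times})=p\Gamma$. We write $\varepsilon\gg\beta>0$ if $\varepsilon>n\beta$ for all $n\in\mathbb N$.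

*Example.* On $\mathbb F_2(b,x)$ with $v(x)=\varepsilon\gg\beta=v(b)>0$ (lexicographic order) we have $v(x^{-1}+b^{-7})=-\varepsilon$, and $v(x^{-2}b)=-2\varepsilon+\beta$ is negative and not in $2\Gamma$.

If $\ell/\kappa$ is a field extension with $\ell^p\subset\kappa$, then $v(x)=v(x^p)/p$ extends $v$ to $\ell$, because $(x+y)^p=x^p+y^p$. Its value group $\Gamma_\ell$ satisfies $p\Gamma_\ell\subset\Gamma$. We shall often use the following remark, valid for a valuation $v$ on any field $K$ with value group $\Gamma_K$: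
$$\text{if } v(\eta^p-\eta)<0,\ \text{ then } v(\eta)<0 \text{ and } v(\eta^p-\eta)=p\,v(\eta)\in p\Gamma_K.\tag{3}$$
Indeed $v(\eta)\ge0$ would give $v(\eta^p-\eta)\ge0$, and if $v(\eta)<0$ then $pv(\eta)<v(\eta)$.

## 2. How large $\lambda_p$ can be in degree $p^2$

The source of the problem is Fatma Kader Bingöl, "Symbol length in positive characteristic", arXiv:2307.06650 (2023). The following bound is known.

**Corollary.** *If $C$ is a cyclic $F$-algebra with $\deg C=p^2$ and $\exp C=p=\operatorname{char}F$, then $\lambda_p(C)\le p$.*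

It also follows from a result of Mammone and Merkurjev: any cyclic algebra of degree $p^n$ and exponent $p^e$ is Brauer equivalent to a tensor product of $p^{n-e}$ cyclic algebras of degree $p^e$. For $p=2$ and $p=3$ the bound is known to be optimal. The question is whether it is optimal for every $p\ge5$: are there always a field $F$ and a cyclic $C$ of degree $p^2$ and exponent $p$ that cannot be written with fewer than $p$ symbols? The answer is yes.

**Theorem A.** *Let $p$ be a prime, $\kappa=\mathbb F_p(b,x_1,\dots,x_{p-1})$ a rational function field in $p$ variables, $g_i=x_i^{-1}$, $F=\kappa((\tau))$ and $a_0=\sum_{i=1}^{p-1}g_i^pb^i\in\kappa$. There is a character $\chi'$ of $\kappa$ with $p\chi'=\chi_{a_0}$. Put $\chi=\chi'_F+\chi_{\tau^{-1}}$, and let $C$ be the cyclic algebra $(\chi,b)$ over $F$. Then $\deg C=p^2$, $\exp C=p$, $\lambda_p(C)=p$. The same holds over $\kappa(\tau)$ in place of $\kappa((\tau))$.*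

**Theorem B.** *For every prime $p$ and all $n\ge e\ge1$ there are a field $F$ of characteristic $p$ and a cyclic $F$-algebra of degree $p^n$ and exponent $p^e$ which is not Brauer equivalent to a tensor product of fewer than $p^{n-e}$ cyclic algebras of degree $p^e$.*

Together with the Mammone–Merkurjev upper bound, Theorem B says that $p^{n-e}$ is the exact maximum of the number of factors needed. Theorem A is proved in Sections 3–7. Theorem B, in Sections 8–10, uses the same key proposition and is not needed for Theorem A.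

## 3. When a symbol vanishes

**Lemma 1.** *(a) $[a,b)=0$ if $a\in\wp(F)$ or $b\in F^{\times p}$. (b) $[a,a)=0$ for $a\ne0$. (c) If $g\in F$, $b\in F^\times$ and $p\nmid i$, then $[g^pb^i,b)=0$.*

*Proof.* (a) follows from $\chi_a=0$, respectively from $[a,c^p)=p[a,c)=0$. (b) If $a\notin\wp(F)$, the norm of a root $u$ of $X^p-X-a$ is $(-1)^p(-a)=a$, so $a$ is a norm. (c) The case $g=0$ is clear. If $g\neq0$, then
$$i[g^pb^i,b)=[g^pb^i,b^i)=[g^pb^i,g^pb^i)-[g^pb^i,g^p)=0,$$
and $i$ is prime to $p$ while the class is killed by $p$. $\square$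

By Lemma 1, if $a\in\wp(F)+\sum_{i=1}^{p-1}F^pb^i$ then $[a,b)=0$. The next lemma says that there is no other way for a symbol to vanish; it is the engine of all the lower bounds.

**Lemma 2.** *Let $b\in F^\times\setminus F^p$, $y=b^{1/p}$, and $[a,b)=0$. Then there is $z=\sum_{i=0}^{p-1}z_iy^i\in F(y)$, $z_i\in F$, with $a=z^p-z_0$. In particular $a=\wp(z_0)+\sum_{i=1}^{p-1}z_i^pb^i$.*

*Proof.* **Step 1: realize $u$ as a differential operator.** Since $[a,b)$ is split, it is $\mathrm{End}_F(V)$ with $\dim_FV=p$. The subalgebra $F[v]\cong F(y)=:Y$ is a field of degree $p$ over $F$, so $V$ is one-dimensional over $Y$, and we may take $V=Y$ with $v$ acting as multiplication by $y$. Let $\delta$ be the $F$-derivation of $Y=F[X]/(X^p-b)$ induced by $X\,d/dX$, which kills $X^p-b$; so $\delta(y^i)=iy^i$. As operators on $Y$, $\delta y-y\delta=y$. The relation $vu=(u+1)v$ reads $yu-uy=y$. Hence $u+\delta$ commutes with $y$, so it is $Y$-linear on the one-dimensional space $Y$, and is therefore multiplication by some $z\in Y$.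 Thus $u=D+z$ with $D=-\delta$.

**Step 2: compute $(D+z)^p$.** In the domain $\mathbb F_p[L,R]$ we have $(L-R)^p=L^p-R^p=(L-R)\sum_jL^jR^{p-1-j}$, so $(L-R)^{p-1}=\sum_{j=0}^{p-1}L^jR^{p-1-j}$. Applying this to the commuting operators of left and right multiplication by an element $w$ gives $\sum_jw^jxw^{p-1-j}=(\mathrm{ad}\,w)^{p-1}(x)$. Let $T$ be a central indeterminate and $w=D+Tz$. For $x\in Y$, the multiplications by $x$ and $z$ commute, so $\mathrm{ad}(w)(x)=Dx-xD=D(x)\in Y$, because $D$ is a derivation. Hence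
$$\tfrac{d}{dT}(D+Tz)^p=\sum_{j=0}^{p-1}w^jzw^{p-1-j}=(\mathrm{ad}\,w)^{p-1}(z)=D^{p-1}(z),$$
which does not involve $T$. So in $(D+Tz)^p$ the coefficient of $T$ is $D^{p-1}(z)$ and the coefficients of $T^j$ with $2\le j\le p-1$ vanish. The constant coefficient is $D^p$ and that of $T^p$ is $z^p$. At $T=1$: $(D+z)^p=D^p+D^{p-1}(z)+z^p$.

**Step 3: conclude.** On the basis $y^i$ we see $\delta^p=\delta$, since $i^p=i$ in $\mathbb F_p$, and $\delta^{p-1}(z)=z-z_0$. As $(-1)^p=-1$ and $(-1)^{p-1}=1$ in $\mathbb F_p$, we have $D^p=-\delta$ and $D^{p-1}=\delta^{p-1}$. Therefore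
$$a=u^p-u=(-\delta+z-z_0+z^p)-(-\delta+z)=z^p-z_0 .$$
Finally $z^p=\sum z_i^pb^i$. $\square$

Here are two computations with Lemma 2 over Laurent series fields. Both come back in the key proposition.

**Lemma 3.** *Let $k$ be a field, $b\in k^\times\setminus k^p$, $y=b^{1/p}$ and $c\in k^\times$. (a) $[c\,\pi^{-1},b)\neq0$ over $k((\pi))$. (b) If $[c\,\pi^{-p},b)=0$ over $k((\pi))$, then $c^{1/p}\in k(y)$.*

*Proof.* Let $v$ be the $\pi$-adic valuation. The element $b$ is not a $p$-th power in $k((\pi))$, since the constant term of a $p$-th root would be a $p$-th root in $k$. Let $j=1$ in (a) and $j=p$ in (b), and suppose that the symbol vanishes. Lemma 2 gives $z=\sum z_iy^i\in k(y)((\pi))$, $z_i\in k((\pi))$, with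
$$z^p=c\,\pi^{-j}+z_0 .$$
Since $k(y)=\bigoplus_{i<p}ky^i$, comparing coefficients gives $v(z)=\min_iv(z_i)\le v(z_0)$. If $v(z)<0$, then $pv(z)<v(z)\le v(z_0)$.

(a) If $v(z)<0$, then $v(z^p)=pv(z)\le-p<-1$ and $pv(z)<v(z_0)$, so the right side has larger value than the left, a contradiction. If $v(z)\ge0$, then the left side has value $\ge0$ and the right side has value $-1$, a contradiction.

(b) If $v(z)<-1$, then $pv(z)<-p$ and $pv(z)<v(z_0)$, again a contradiction. So $v(z_0)\ge v(z)\ge-1>-p$. Let $\zeta\in k(y)$ be the coefficient of $\pi^{-1}$ in $z$. Comparing the coefficients of $\pi^{-p}$ gives $\zeta^p=c$. $\square$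

## 4. The upper bound, one symbol for each power of $b$

We prove the Corollary, because its proof shows what an extremal example must look like.

**Lemma 4.** *Let $K$ be a field. (a) $\{[w],w\}_N=0$ for $w\in K^\times$. (b) If $p\nmid i$, $M\ge1$, $g\in K$, $b\in K^\times$, then $\{[g^{p^M}b^i],b\}_M=0$. (c) If moreover $g\ne0$ and $i'i\equiv1$ mod $p$, then $\{[g^{p^M}b^i],b\}_{M+1}=[-i'g^{p^M}b^i,\,g)$ is a single symbol.*

*Proof.* (a) The class comes from the subfield $\mathbb F_p(w)$. If $w$ is algebraic over $\mathbb F_p$, this field is finite and its Brauer group is $0$. Otherwise consider the class over the global field $\mathbb F_p(w)$. At the place $w=0$ the series $-\sum_{j\ge0}\mathrm{Fr}^j[w]=-\sum_j[w^{p^j}]$ converges in $W_N(\mathbb F_p[[w]])$: adding a Witt vector with components in a high power of $(w)$ changes each component only by an element of that power. Applying $\wp$ to it gives $[w]$. So the character is trivial there. At a place different from $0,\infty$, $w$ is a unit, the equations $\wp(\theta)=[w]$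 are successive Artin–Schreier equations over the valuation ring, so the character is unramified, and a unit is a norm in an unramified extension of local fields; the local class is $0$. By reciprocity (the sum of the local invariants is $0$) the class is trivial at $\infty$ too. By the Albert–Brauer–Hasse–Noether theorem it vanishes.

(b) The case $g=0$ is clear. Let $g\neq0$ and $\theta=[g^{p^M}b^i]\in W_M(K)$. Then
$$i\{\theta,b\}_M=\{\theta,g^{p^M}b^i\}_M-p^M\{\theta,g\}_M=0$$
by (a), and since $p^M$ kills $\{\theta,g\}_M$. As $i$ is prime to $p$ and $p^M$ kills the class, it is $0$.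

(c) Now let $\theta=[g^{p^M}b^i]\in W_{M+1}(K)$. In the same way $i\{\theta,b\}_{M+1}=-p^M\{\theta,g\}_{M+1}=-[g^{p^M}b^i,g)$ by (1), as $R^M\theta=g^{p^M}b^i$. By (1) and (b), $p\{\theta,b\}_{M+1}=\{R\theta,b\}_M=0$. So $\{\theta,b\}_{M+1}=i'i\{\theta,b\}_{M+1}=[-i'g^{p^M}b^i,g)$. $\square$

**Proof of the Corollary.** Let $C=(\chi,b)$ with $\chi$ of order $p^2$ and $pC=0$. If $b=c^p$, then $C=(\chi,c^p)=(p\chi,c)$ is one symbol. Let $b\notin F^p$. Write $\chi=\chi_\omega$, $\omega\in W_2(F)$. Then $0=pC=[\omega_0,b)$, so by Lemma 2 $\omega_0=\wp(z_0)+\sum_{i=1}^{p-1}z_i^pb^i$. The Witt vector $\omega-\wp([z_0])-\sum_i[z_i^pb^i]$ has component $0$ in place $0$, so it is $V(c)$ for some $c\in F$, and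
$$C=\sum_{i=1}^{p-1}\{[z_i^pb^i],b\}_2+[c,b).\tag{4}$$
By Lemma 4(c) with $M=1$, each of the $p-1$ terms of the sum is $0$ or one symbol. So $C$ is a sum of $p$ symbols. $\square$

For an example that needs $p$ symbols, (4) suggests keeping all of $z_1,\dots,z_{p-1}$ and $c$ independent. This is what Theorem A does: $z_i=g_i$ are independent variables, and the last symbol contains a new variable through $\tau^{-1}$.

## 5. The case $p=2$ by hand, and why the index is too weak

**The algebra for $p=2$.** Here $\kappa=\mathbb F_2(b,x)$, $g=x^{-1}$ and $a_0=g^2b$. Choose $\chi'=\chi_{[g^2b]}$. By Lemma 4(c),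
$$C=[g^2b,g)+[\tau^{-1},b)\quad\text{over }F=\kappa((\tau)).$$
If $C$ were a single symbol $[a_1,b_1)$, then $E=F(\sqrt{b_1})$ would split $C$. Let us try two natural candidates, with the valuation of the example in Definition 6.

*$E=F(\sqrt x)=\kappa(\sqrt x)((\tau))$.* The first symbol dies, since $g$ is a square. The second does not: $b$ is not a square in $\kappa(\sqrt x)=\mathbb F_2(b,\sqrt x)$, so Lemma 3(a) applies.

*$E=F(\sqrt b)=\ell((\tau))$ with $\ell=\kappa(y)$, $y^2=b$.* Now the second symbol dies. The first becomes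
$$[(gy)^2,g)=[gy,g)=[gy,gy)-[gy,y)=[gy,y)\quad\text{over }\ell .$$
If it vanished over $\ell$, then, as $y\notin\ell^2$ (because $\ell^2\subset\kappa$), Lemma 2 would give $gy=\wp(\eta)+h^2y$ with $\eta,h\in\ell$, that is, $(g-h^2)y=\wp(\eta)$. Now $\ell^2=\kappa^2(b)$ has values in $2\Gamma+\mathbb Z\beta$, which does not contain $v(g)=-\varepsilon$. So $g-h^2\ne0$ and $v(g-h^2)=\min(-\varepsilon,v(h^2))\le-\varepsilon$. The left side has value at most $-\varepsilon+\beta/2<0$, and this value lies in $\Gamma+\beta/2$, so not in $\Gamma$. By (3) it lies in $2\Gamma_\ell\subset\Gamma$, a contradiction. So $[gy,y)\ne0$ over $\ell$, and by the injectivity of $\mathrm{Br}(\ell)\to\mathrm{Br}(\ell((\tau)))$ (Lemma 5 below) $C_E\neq0$.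

So each of the two symbols asks for a root of its own. Theorem A says that no other quadratic $E$ succeeds either.

**The index.** The first lower bound one would try is the index. A tensor product of $m$ symbols has degree $p^m$, so its index is at most $p^m$. But $\deg C=p^2$, so the index of $C$ is at most $p^2$, and this argument can never give more than $m\ge2$. That is enough when $p=2$ and useless when $p\ge3$.

What does distinguish $m$ symbols is the kind of splitting field they have: $\sum_{i=1}^m[a_i,b_i)$ is split by $E=F(b_1^{1/p},\dots,b_m^{1/p})$, which satisfies $E^p\subset F$ and $[E:F]\le p^m$. The field $F(b^{1/p^2})$ of degree $p^2$ splits $C=(\chi,b)$, but it does not satisfy $E^p\subset F$ when $b\notin F^p$. So we shall bound from below the degree of the splitting fields $E$ with $E^p\subset F$.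

**Working over $\kappa$ only.** Suppose $\alpha=(\chi',b)$ over $\kappa$, with $p\chi'=\chi_{a_0}$, is split by $\ell$ with $\ell^p\subset\kappa$, *and suppose $y=b^{1/p}\in\ell$*. Then
$$0=(\chi',y^p)=(p\chi',y)=[a_0,y)=\Big[\Big(\sum_{i=1}^{p-1} g_iy^i\Big)^p,y\Big)=\Big[\sum_{i=1}^{p-1}g_iy^i,\;y\Big)\quad\text{over }\ell,\tag{5}$$
and Lemma 2 makes this a strong condition on $\ell$. But nothing forces $y\in\ell$. For example, take $\chi'=\chi_\omega$ with $\omega=\sum_i[g_i^pb^i]\in W_2(\kappa)$, so that $\omega_0=a_0$. By Lemma 4(c), $\alpha=\sum_i[-i'g_i^pb^i,g_i)$, where $i'i\equiv1$ mod $p$. This is a sum of $p-1$ symbols, split by $\kappa(x_1^{1/p},\dots,x_{p-1}^{1/p})$, which does not contain $b^{1/p}$. So over $\kappa$ we may lose exactly the one factor $p$ that we need.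

The way out is the extra term $[\tau^{-1},b)$. As in the case $p=2$, the pole in $\tau$ should force $b^{1/p}$ into the picture: if $E$ of degree $\le p^m$ splits $\alpha_F+[\tau^{-1},b)$, then some $\ell/\kappa$ *of degree $\le p^m$ as well* splits $\alpha$ **and** contains $b^{1/p}$. This is the key proposition.

## 6. Removing a pole: from splitting fields over $\kappa((\tau))$ to splitting fields over $\kappa$

### 6.1. Brauer classes over complete discretely valued fields

**Lemma 5.** *$\mathrm{Br}(k)\to\mathrm{Br}(k((t)))$ is injective.*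

*Proof.* Let $D$ be a division algebra of finite dimension over $k$. Then $D\otimes_kk((t))=D((t))$. The lowest coefficient of a product of nonzero series is the product of the lowest coefficients, so there are no zero divisors, and $D((t))$ is a division algebra. It is split only if $D=k$. $\square$

For a discrete valuation ring $O$ (more generally a local ring) with residue field $k$, an *Azumaya algebra* is an $O$-algebra that is free of finite rank as a module and whose reduction is central simple over $k$; $\mathrm{Br}(O)$ is the corresponding Brauer group. For example, $M_n(O)$ is Azumaya with class $0$.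

**Lemma 6.** *Let $O$ be a complete discrete valuation ring of characteristic $p$ with residue field $k$ of characteristic $p$, fraction field $F$ and maximal ideal $\mathfrak m$.*

* *(a) $\mathfrak m\subset\wp(F)$.*
* *(b) $\mathrm{Br}(O)\to\mathrm{Br}(k)$ is injective.*
* *(c) Two homomorphisms $k_0\to O$ of a field $k_0$ that agree modulo $\mathfrak m$ induce the same map $\mathrm{Br}(k_0)\to\mathrm{Br}(F)$.*
* *(d) If $f\equiv f'$ in $O$ and $g\equiv g'$ in $O^\times$ modulo $\mathfrak m$, then $[f,g)=[f',g')$ in $\mathrm{Br}(F)$. In particular $[f,g)=0$ if $f\in O$ and $g\in1+\mathfrak m$.*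

*Proof.* (a) For $x\in\mathfrak m$ put $S=-\sum_{j\ge0}x^{p^j}$. Then $S^p-S=-\sum_{j\ge1}x^{p^j}+\sum_{j\ge0}x^{p^j}=x$.

(b) Let $A$ be Azumaya of rank $n^2$ with $A/\mathfrak mA\cong M_n(k)$. As $O$ is complete, a primitive idempotent of $M_n(k)$ lifts to an idempotent $\epsilon\in A$. The direct summand $A\epsilon$ of $A$ is projective, hence free, of rank $n$. The map $A\to\mathrm{End}_O(A\epsilon)$ given by left multiplication is an isomorphism modulo $\mathfrak m$ between free modules of rank $n^2$, so it is an isomorphism. Hence the class of $A$ is $0$.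

(c) The two maps $\mathrm{Br}(k_0)\to\mathrm{Br}(O)$ have the same composite with the injective map to $\mathrm{Br}(k)$, so they agree; now map to $\mathrm{Br}(F)$.

(d) For $f\in O$, $g\in O^\times$ consider the $O$-algebra with generators $u,v$ and relations $u^p-u=f$, $v^p=g$, $vu=(u+1)v$. Let $S=O[u]/(u^p-u-f)$ with its automorphism $\sigma(u)=u+1$, $\sigma^p=1$. The algebra is the quotient of the twisted polynomial ring $S[v;\sigma]$ by its central element $v^p-g$, so it is free over $O$ with basis $u^iv^j$, $0\le i,j<p$. Its reduction is $[\bar f,\bar g)_{p,k}$, which is central simple. So it is Azumaya, and by (b) its class in $\mathrm{Br}(O)$ is determined by $\bar f,\bar g$. Over $F$ it becomes $[f,g)$. The last statement is the case $f'=f$, $g'=1$. $\square$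

*Example.* Over $k((t))$, $[f,t)$ with $f\in k[[t]]$ depends only on $f(0)$ by (a), and $[f,1+t)=0$ by (d). But poles matter: $[t^{-1},1+t)=[t^{-1}+1,1+t)-[1,1+t)=[t^{-1}(1+t),1+t)$, and with $w=t^{-1}(1+t)$ this is $[w,tw)=[w,t)+[w,w)=[w,t)=[t^{-1},t)+[1,t)=[1,t)$, which is nonzero if $1\notin\wp(k)$ (example after Definition 1). The same computation appears in Step 2 below.

A *coefficient field* of $O$ is a subfield $k'\subset O$ that maps isomorphically onto $k$. Then $O=k'[[\pi]]$ for every uniformizer $\pi$.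

### 6.2. Why the coefficient field has to move

Suppose $E/\kappa((\tau))$ is finite with $E^p\subset\kappa((\tau))$ and residue field $\rho$. One would like to write $E=\rho((\pi))$ with $\kappa\subset\rho$ inside $E$, and compare classes coefficient by coefficient. In general this is impossible. Let $\beta\in\kappa\setminus\kappa^p$ and $E=F((\beta+\tau)^{1/p})$. It has degree $p$, since $\beta$ is not a $p$-th power, and its residue field contains $\beta^{1/p}$, so $\rho=\kappa(\beta^{1/p})$ and $E/F$ is unramified in the sense that the ramification index is $1$. If a coefficient field $\rho'$ of $E$ contained $\kappa$, the element $c\in\rho'$ lifting $\beta^{1/p}$ would satisfy $c^p=\beta$, since both sides lie in $\rho'$ and have the same residue. Then $\tau^{1/p}=(\beta+\tau)^{1/p}-\beta^{1/p}\in E$ has value $1/p$, contradicting ramification index $1$. The remedy is to replace $\kappa$ by another coefficient field of $F$, here one containing $\beta+\tau$ instead of $\beta$, and to compute what this does to the class.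

**Lemma 7.** *Let $\beta_1,\dots,\beta_r\in\kappa$ be $p$-independent and let $b_j\in\kappa[[\tau]]$ with $b_j\equiv\beta_j$ mod $\tau$. There is a ring homomorphism $s:\kappa\to\kappa[[\tau]]$ with $s(x)\equiv x$ mod $\tau$ for all $x\in\kappa$ and $s(\beta_j)=b_j$.*

*Proof.* Let $B\ni\beta_1,\dots,\beta_r$ be a $p$-basis of $\kappa$. Put $\tilde\beta_j=b_j$ and $\tilde\beta=\beta$ for the other $\beta\in B$. For $n\ge1$ and $\beta\in B$ we have $\tilde\beta^{p^n}-\beta^{p^n}=(\tilde\beta-\beta)^{p^n}\in(\tau^{p^n})$. So by (2) there is a unique $\kappa^{p^n}$-algebra homomorphism $s_n:\kappa\to\kappa[[\tau]]/(\tau^{p^n})$ with $\beta\mapsto\tilde\beta$ for $\beta\in B$. Modulo $\tau$ it fixes $\kappa^{p^n}$ and $B$, so it is the identity. The $s_n$ are compatible: for $c\in\kappa$,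
$$s_{n+1}(c^{p^n})=s_{n+1}(c)^{p^n}\equiv c^{p^n}\mod\tau^{p^n},$$
because $s_{n+1}(c)\equiv c$ mod $\tau$. So $s_{n+1}$ mod $\tau^{p^n}$ is a $\kappa^{p^n}$-algebra homomorphism with $\beta\mapsto\tilde\beta$, and equals $s_n$ by uniqueness. Put $s=\varprojlim s_n$. $\square$

*Example.* For $\kappa=\mathbb F_p(\beta)$ and $b_1=\beta+\tau$ we get $s(f(\beta))=f(\beta+\tau)$.

### 6.3. The key proposition

**Proposition 8.** *Let $\kappa$ be a field of characteristic $p$, $b\in\kappa^\times\setminus\kappa^p$, $\alpha\in\mathrm{Br}(\kappa)$, $F=\kappa((\tau))$, $A=\alpha_F+[\tau^{-1},b)_F$. Suppose $A$ is split by a finite extension $E/F$ with $E^p\subset F$ and $[E:F]\le p^m$. Then there is a finite extension $\ell/\kappa$ with $\ell^p\subset\kappa$, $[\ell:\kappa]\le p^m$, $b\in\ell^p$ and $\alpha_\ell=0$.*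

*Proof.* Let $v$ be the valuation of $F$ with $v(\tau)=1$. It extends to $E$ by $v(x)=v(x^p)/p$, and $E$ is complete since it is finite over $F$. Let $e\in\{1,p\}$ be the ramification index and $\rho$ the residue field of $E$. For $x\in O_E$ we have $x^p\in O_F$, so $\kappa\subset\rho\subset\kappa^{1/p}$. Put $[\rho:\kappa]=p^r$. Then $e\,p^r\le[E:F]\le p^m$.

**Step 1: choose coefficient fields $\kappa'\subset\rho'$ of $F$ and $E$.** Since $[\rho^p:\kappa^p]=p^r$ and each element of $\rho^p\subset\kappa$ has its $p$-th power in $\kappa^p$, we can choose generators one at a time and get $p$-independent $\beta_1,\dots,\beta_r\in\kappa$ with $\rho=\kappa(\beta_1^{1/p},\dots,\beta_r^{1/p})$. Lift $\beta_j^{1/p}$ to $y_j\in O_E$ and put $b_j=y_j^p\in O_F=\kappa[[\tau]]$. Then $b_j\equiv\beta_j$ mod $\tau$. Let $s$ be as in Lemma 7. The field $\kappa'=s(\kappa)$ is a coefficient field of $O_F$. Let $\rho'=\kappa'[y_1,\dots,y_r]\subset O_E$. As $\rho=\kappa[X_1,\dots,X_r]/(X_j^p-\beta_j)$ and $y_j^p=s(\beta_j)$, $s$ extends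 to a homomorphism $\rho\to\rho'$ with $\beta_j^{1/p}\mapsto y_j$. It is surjective, and its composite with reduction is the identity on $\kappa$ and on the $\beta_j^{1/p}$, hence on $\rho$. So $\rho'$ is a field isomorphic to $\rho$ and is a coefficient field of $O_E$ containing $\kappa'$. Therefore $F=\kappa'((\tau_1))$ and $E=\rho'((\pi))$ for any uniformizers $\tau_1$ of $F$ and $\pi$ of $E$.

**Step 2: rewrite $A$ in terms of $\kappa'$.** By Lemma 6(c), applied to the inclusion $\kappa\to O_F$ and to $s$, $\alpha_F=s(\alpha)_F$. Since $s(b)\equiv b$ mod $\tau$, we can write $b=s(b)(1-\tau h)$ with $h\in O_F$. Put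
$$w=\tau^{-1}-h=\tau^{-1}(1-\tau h)\neq0,\qquad\text{so } \tau w=1-\tau h .$$
By Lemma 6(d), $[h,1-\tau h)=0$. By Lemma 1(b), $[w,w)=0$ and $[\tau^{-1},\tau)=-[\tau^{-1},\tau^{-1})=0$. So
$$[\tau^{-1},1-\tau h)=[w,1-\tau h)=[w,\tau w)=[w,\tau)=[\tau^{-1},\tau)-[h,\tau)=-[h,\tau).$$
Let $h_0\in\kappa$ be the residue of $h$. Then $h-s(h_0)\in\mathfrak m\subset\wp(F)$, so $[h,\tau)=[s(h_0),\tau)$. Hence
$$A=s(\alpha)_F+[\tau^{-1},s(b))-[s(h_0),\tau).$$
The conclusion of the proposition for $(\kappa',s(b),s(\alpha))$ is carried by $s^{-1}$ to the conclusion for $(\kappa,b,\alpha)$. So from now on we identify $\kappa$ with $\kappa'$ and $\rho$ with $\rho'$ via $s$, and write $b,\alpha,h_0$ for $s(b),s(\alpha),s(h_0)$. Now $\kappa\subset\rho\subset E$, and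
$$A=\alpha+[\tau^{-1},b)-[h_0,\tau)\qquad\text{over }F=\kappa((\tau)).\tag{6}$$

**Step 3: the case $e=1$; here $\ell=\rho$.** Now $\tau$ is a uniformizer of $E$ and $E=\rho((\tau))$. First we show $b\in\rho^p$. Suppose not. Let $\rho_1/\rho$ be a finite separable extension with $\alpha_{\rho_1}=0$ and $h_0\in\wp(\rho_1)$. An element $b^{1/p}\in\rho_1$ would be both separable and purely inseparable over $\rho$, hence in $\rho$; so $b\notin\rho_1^p$. The field $\rho_1((\tau))\supset E$ splits $A$, so (6) gives $[\tau^{-1},b)=0$ over $\rho_1((\tau))$. This contradicts Lemma 3(a). So $b\in\rho^p$. Then (6) over $E$ gives $\alpha=[h_0,\tau)$ over $\rho((\tau))$, hence $\alpha=0$ over $\rho((\tau^{1/p}))$, hence $\alpha_\rho=0$ by Lemma 5. As $\rho^p\subset\kappa$ and $[\rho:\kappa]=p^r\le p^m$, we may take $\ell=\rho$.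

**Step 4: the case $e=p$; adapt the uniformizer.** Now $r+1\le m$, so there is room for one more $p$-th root. Choose $\pi\in E$ with $v(\pi)=1/p$ and put $\tau_1=\pi^p\in F$, a uniformizer of $F$. So $F=\kappa((\tau_1))$ and $E=\rho((\pi))$. Write $\tau^{-1}=u\tau_1^{-1}$ with $u=u_0+u_1\tau_1+\cdots$, $u_i\in\kappa$, $u_0\neq0$. The terms of $u\tau_1^{-1}$ of positive degree in $\tau_1$ lie in $\mathfrak m\subset\wp(F)$, so
$$[\tau^{-1},b)=[u_0\tau_1^{-1},b)+[u_1,b).$$
Since $\tau=\tau_1u^{-1}$, Lemma 6(d) gives $-[h_0,\tau)=-[h_0,\tau_1)+[h_0,u)=-[h_0,\tau_1)+[h_0,u_0)$. Over $E$ the symbol $[h_0,\tau_1)=[h_0,\pi^p)$ vanishes. So (6) over $E$ reads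
$$0=\alpha+[u_1,b)+[h_0,u_0)+[u_0\pi^{-p},b)\qquad\text{over }\rho((\pi)).\tag{7}$$
The roots that would kill everything except $\alpha$ are $b^{1/p}$ and $u_0^{1/p}$. We may adjoin only one, so we must show that one is enough.

**Step 5: the case $e=p$, $b\in\rho^p$.** Then (7) says $\alpha+[h_0,u_0)=0$ over $\rho((\pi))$, hence over $\rho$ by Lemma 5. Take $\ell=\rho(u_0^{1/p})$. Then $\ell^p=\rho^p(u_0)\subset\kappa$, $[\ell:\kappa]\le p^{r+1}\le p^m$, $b\in\ell^p$, and $\alpha_\ell=-[h_0,u_0)_\ell=0$.

**Step 6: the case $e=p$, $b\notin\rho^p$.** Let $\rho_1/\rho$ be finite separable, splitting $\alpha+[u_1,b)+[h_0,u_0)$. As in Step 3, $b\notin\rho_1^p$. By (7), $[u_0\pi^{-p},b)=0$ over $\rho_1((\pi))$. Put $y=b^{1/p}$. Lemma 3(b) gives $u_0^{1/p}\in\rho_1(y)$. This element is purely inseparable over $\rho(y)$, and $\rho_1(y)/\rho(y)$ is separable. So $u_0^{1/p}\in\rho(y)=:\ell$. Then $\ell^p=\rho^p(b)\subset\kappa$, $[\ell:\kappa]=p^{r+1}\le p^m$, and both $b$ and $u_0$ lie in $\ell^p$. Over $\ell((\pi))$ all terms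 of (7) except $\alpha$ vanish, so $\alpha=0$ over $\ell((\pi))$, and $\alpha_\ell=0$ by Lemma 5. $\square$

## 7. Proof of Theorem A

We need one counting lemma.

**Lemma 9.** *Let $v$ be a valuation on $\kappa$ whose value group $\Gamma$ is free of rank $d$ over $\mathbb Z$. Let $\ell/\kappa$ be finite with $\ell^p\subset\kappa$. If $\ell^p$ contains elements $f_1,\dots,f_d$ whose values form a $\mathbb Z$-basis of $\Gamma$, then $[\ell:\kappa]\ge p^d$.*

*Proof.* The $p^d$ monomials in $f_1,\dots,f_d$ with exponents in $\{0,\dots,p-1\}$ lie in $\ell^p$ and have values pairwise distinct modulo $p\Gamma=v(\kappa^{p\times})$. In a linear combination with coefficients in $\kappa^p$, the nonzero terms have pairwise distinct values, so the sum is nonzero unless all coefficients are $0$. Hence $p^d\le[\ell^p:\kappa^p]=[\ell:\kappa]$, the last equality by Frobenius. $\square$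

Now let $\kappa$, $F$, $g_i$, $a_0$ be as in Theorem A. Let $v$ be the monomial valuation on $\kappa$ with value group
$$\Gamma=\mathbb Z\varepsilon_1\oplus\dots\oplus\mathbb Z\varepsilon_{p-1}\oplus\mathbb Z\beta,\qquad \varepsilon_1\gg\dots\gg\varepsilon_{p-1}\gg\beta>0,$$
ordered lexicographically, $v(x_i)=\varepsilon_i$, $v(b)=\beta$. So $v(g_i)=-\varepsilon_i$, and $b\notin\kappa^p$ since $\beta\notin p\Gamma$.

**Step 1: $C$ is a cyclic algebra of degree $p^2$ with $pC=0$.** A character $\chi'$ with $p\chi'=\chi_{a_0}$ exists: by (1), $\chi_\omega$ with $\omega=(a_0,0)\in W_2(\kappa)$ is one. (Alternatively, $H^2(\kappa,\mathbb Z/p)=0$ in characteristic $p$, see Serre, *Cohomologie galoisienne*, II.2.2.) What follows works for any choice of $\chi'$. The summands of $a_0$ have the distinct values $-p\varepsilon_i+i\beta$. The least of them, $-p\varepsilon_1+\beta$, is $v(a_0)$; it is negative and not in $p\Gamma$. So $a_0\notin\wp(\kappa)$ by (3). If $a_0=c^p-c$ with $c\in F=\kappa((\tau))$, then $c\in\kappa[[\tau]]$,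 and its constant term would give $a_0\in\wp(\kappa)$. So $a_0\notin\wp(F)$. Now $p\chi=\chi_{a_0}\ne0$ over $F$ and $p^2\chi=0$, so $\chi$ has order $p^2$ and $C=(\chi,b)$ is cyclic of degree $p^2$. By Lemma 1(c), $pC=[a_0,b)=\sum_i[g_i^pb^i,b)=0$.

**Step 2: pass from a decomposition of $C$ to a field over $\kappa$.** Put $\alpha=(\chi',b)\in\mathrm{Br}(\kappa)$, so $C=\alpha_F+[\tau^{-1},b)$. Suppose $C\sim\bigotimes_{i=1}^m[a_i,b_i)$ with $m\ge0$. Then $E=F(b_1^{1/p},\dots,b_m^{1/p})$ splits $C$, $E^p\subset F$ and $[E:F]\le p^m$. By Proposition 8 there is $\ell/\kappa$ with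
$$\ell^p\subset\kappa,\qquad[\ell:\kappa]\le p^m,\qquad y:=b^{1/p}\in\ell,\qquad\alpha_\ell=0 .$$

**Step 3: the equation in $\ell$.** As $y\in\ell$, (5) holds: $[\sum_{i=1}^{p-1}g_iy^i,\,y)=0$ over $\ell$. Since $y\notin\kappa\supset\ell^p$, $y$ is not a $p$-th power in $\ell$. By Lemma 2 over $\ell$ there are $\eta,h_1,\dots,h_{p-1}\in\ell$ with
$$\sum_{i=1}^{p-1}q_iy^i=\eta^p-\eta,\qquad q_i:=g_i-h_i^p\in\kappa.\tag{8}$$

**Step 4: $v(h_i^p)=-\varepsilon_i$.** Extend $v$ to $\ell$ by $v(x)=v(x^p)/p$, so $v(y)=\beta/p$ and $p\Gamma_\ell\subset\Gamma$. The nonzero terms on the left of (8) have values in the cosets $\Gamma+i\beta/p$, $1\le i\le p-1$, which are pairwise distinct and different from $\Gamma$. So if the left side has a nonzero term, its value is $\mu=\min_iv(q_iy^i)\notin\Gamma$. If $\mu<0$, then $\mu\in p\Gamma_\ell\subset\Gamma$ by (3), a contradiction. Hence $v(q_iy^i)\ge0$ whenever $q_i\ne0$, and then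
$$v(q_i)\ge-i\beta/p>-\beta>-\varepsilon_i=v(g_i).$$
Therefore $v(h_i^p)=v(g_i-q_i)=-\varepsilon_i$ for $i=1,\dots,p-1$, also when $q_i=0$.

**Step 5: count.** The elements $b,h_1^p,\dots,h_{p-1}^p$ of $\ell^p\subset\kappa$ have values $\beta,-\varepsilon_1,\dots,-\varepsilon_{p-1}$, a $\mathbb Z$-basis of $\Gamma$, which has rank $p$. By Lemma 9, $p^p\le[\ell:\kappa]\le p^m$, so $m\ge p$.

In particular $m=0$ is impossible, so $C$ is not split; with $pC=0$ this gives $\exp C=p$. So $\lambda_p(C)\ge p$, and the Corollary gives $\lambda_p(C)=p$.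

**Step 6: the field $\kappa(\tau)$.** The character $\chi$, the element $b$ and $C$ are defined over $\kappa(\tau)$. There $pC=0$ by the same computation, and $p^2\chi=0$. The character has order $p^2$, the algebra is not split, and at least $p$ symbols are needed, because all this is true after extension to $F$. The Corollary again gives $\lambda_p\le p$. $\blacksquare$

So the bound of the Corollary is optimal for every $p\ge5$, and indeed for every prime $p$.

## 8. Vanishing of Witt classes $\{\omega,y\}_N$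

For degree $p^n$ we need the analogue of Lemma 2 with Witt vectors of length $N=n-1$. Put
$$I_N=\{(j,i):0\le j\le N-1,\ 1\le i<p^{N-j},\ p\nmid i\},\qquad |I_N|=\sum_{M=1}^N(p^M-p^{M-1})=p^N-1 .$$
For instance, for $p=2$: $I_1=\{(0,1)\}$ and $I_2=\{(0,1),(0,3),(1,1)\}$. By Lemma 4(b) and (1), $\{V^j[h^{p^{N-j}}y^i],y\}_N=\{[h^{p^{N-j}}y^i],y\}_{N-j}=0$ for $(j,i)\in I_N$. The next lemma says that these, together with $\wp$, account for all vanishing.

**Lemma 10.** *Let $N\ge1$, $y\in K^\times\setminus K^p$, $\omega\in W_N(K)$ and $\{\omega,y\}_N=0$. Then $\omega=\wp(\eta)+\sum_{(j,i)\in I_N}V^j[h_{ji}^{p^{N-j}}y^i]$ for some $\eta\in W_N(K)$, $h_{ji}\in K$.*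

*Proof.* **Step 1: the component in place $0$.** We show by induction on $N$, over all fields $K$, that
$$\omega_0=\wp(e)+\sum_{0<i<p^N,\ p\nmid i}d_i^{p^N}y^i\qquad\text{with }e,d_i\in K.$$
For $N=1$ this is Lemma 2. Let $N\ge2$ and $K_1=K(y_1)$ with $y_1^p=y$. Since $K_1^p=K^p(y)\subset K$ and $y_1\notin K$, we have $y_1\notin K_1^p$. Over $K_1$, by (1),
$$0=\{\omega,y_1^p\}_N=p\{\omega,y_1\}_N=\{R\omega,y_1\}_{N-1}.$$
By induction $\omega_0=\wp(e_1)+\sum_{0<i<p^{N-1},\,p\nmid i}c_i^{p^{N-1}}y_1^i$ with $e_1,c_i\in K_1$. Raise this to the $p$-th power and use $\omega_0=\omega_0^p-\wp(\omega_0)$: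
$$\omega_0=\wp(e_1^p-\omega_0)+\sum_i(c_i^p)^{p^{N-1}}y^i,\qquad e_1^p-\omega_0\in K .$$
As $c_i^p\in K^p(y)=\bigoplus_{t<p}K^py^t$, write $c_i^p=\sum_{t<p}d_{it}^py^t$ with $d_{it}\in K$. Then $(c_i^p)^{p^{N-1}}y^i=\sum_{t<p}d_{it}^{p^N}y^{i+tp^{N-1}}$. The exponents $i+tp^{N-1}$, with $0<i<p^{N-1}$, $p\nmid i$ and $0\le t<p$, are pairwise distinct, prime to $p$ (as $N\ge2$) and less than $p^N$.

**Step 2: peel off one place at a time.** Induct on $N$. With $e,d_i$ from Step 1, $\omega-\wp([e])-\sum_i[d_i^{p^N}y^i]$ has component $0$ in place $0$. If $N=1$ it is $0$ and we are done. If $N\ge2$ it equals $V\omega'$ with $\omega'\in W_{N-1}(K)$. By Lemma 4(b) with $M=N$ and (1), $\{\omega',y\}_{N-1}=\{V\omega',y\}_N=0$. By induction $\omega'=\wp(\eta')+\sum_{(j,i)\in I_{N-1}}V^j[h_{ji}^{p^{N-1-j}}y^i]$. Apply $V$, which commutes with $\wp$. The term of $(j,i)\in I_{N-1}$ becomes $V^{j+1}[h_{ji}^{p^{N-(j+1)}}y^i]$, and the pairs $(j+1,i)$ together with the pairs $(0,i)$ of Step 1 make up $I_N$. The $\wp$-parts add up to $\wp([e]+V\eta')$.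 $\square$

## 9. Exponent $p$ and degree $p^n$: $p^{n-1}$ symbols

**Where $p^{n-1}$ symbols come from.** Let $C=\{\omega,b\}_n$ be cyclic of degree $p^n$, $n\geq 2$, with $pC=0$ and $b\notin F^p$, and put $N=n-1$. Then $\{R\omega,b\}_N=0$. By Lemma 10, $R\omega=\wp(\eta)+\sum_{I_N}V^j[h_{ji}^{p^{N-j}}b^i]$. Lift $\eta$ to $\hat\eta\in W_n(F)$ and form the vectors $V^j[\cdot]$ in $W_n(F)$. The difference $\omega-\wp(\hat\eta)-\sum_{I_N}V^j[h_{ji}^{p^{N-j}}b^i]$ is killed by $R$, so it has the form $V^N[c]$. Hence $C=\sum_{I_N}\{[h_{ji}^{p^{N-j}}b^i],b\}_{N-j+1}+[c,b)$, and by Lemma 4(c) with $M=N-j$ each term of the sum is $0$ or one symbol. That makes at most $|I_N|+1=p^{n-1}$ symbols. As in Section 4, we look for an extremal example by making all $h_{ji}$ independent variables.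

**Theorem C.** *For every $p$ and $n\ge1$ there is a cyclic algebra $C$ of degree $p^n$ and exponent $p$ in characteristic $p$ with $\lambda_p(C)=p^{n-1}$.*

*Proof.* **Step 1: the field and its valuation.** Let $N=n-1$, let $\kappa$ be the rational function field over $\mathbb F_p$ in $b$ and $x_{ji}$, $(j,i)\in I_N$ (with $I_0=\emptyset$), and put $g_{ji}=x_{ji}^{-1}$. Let $v$ be the monomial valuation with values in $\Gamma=\mathbb Z\beta\oplus\bigoplus\mathbb Z\varepsilon_{ji}$, $v(b)=\beta$, $v(x_{ji})=\varepsilon_{ji}$. Order $\Gamma$ lexicographically with $0<\beta\ll\varepsilon_{ji}$ for all $(j,i)$ and $\varepsilon_{ji}\ll\varepsilon_{j'i'}$ whenever $j<j'$ (any order for equal $j$). Let $F=\kappa((\tau))$. Again $b\notin\kappa^p$.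

**Step 2: the case $n=1$.** Take $C=[\tau^{-1},b)$. If it were split, Proposition 8 with $\alpha=0$, $E=F$, $m=0$ would give $\ell=\kappa$ and $b\in\kappa^p$, which is false. So $C$ is a cyclic algebra of degree and exponent $p$ with $\lambda_p(C)=1$. From now on $n\ge2$.

**Step 3: the algebra for $n\ge2$.** Put
$$\psi=\sum_{(j,i)\in I_N}V^j[g_{ji}^{p^{N-j}}b^i]\in W_N(\kappa),$$
let $\tilde\psi\in W_n(\kappa)$ be $\psi$ with a zero appended, $\chi'=\chi_{\tilde\psi}$ (so $p\chi'=\chi_\psi$ by (1)), $\chi=\chi'_F+\chi_{\tau^{-1}}$ and $C=(\chi,b)$. The terms of $\psi_0=\sum_ig_{0i}^{p^N}b^i$ have distinct negative values $-p^N\varepsilon_{0i}+i\beta$, none of which lies in $p\Gamma$. So $v(\psi_0)$ is negative and not in $p\Gamma$, and $\psi_0\notin\wp(\kappa)$ by (3). Taking constant terms as in Section 7, $\psi_0\notin\wp(F)$. By (1), $p^{N-1}\chi_\psi=\chi_{\psi_0}\ne0$ over $F$, so $p\chi=\chi_\psi$ has order $p^N$ over $F$, and $\chi$ has order $p^n$. Thus $C$ is cyclic of degree $p^n$. By (1) and Lemma 4(b),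
$$pC=\{\psi,b\}_N=\sum_{I_N}\{[g_{ji}^{p^{N-j}}b^i],b\}_{N-j}=0.$$

**Step 4: pass to a field over $\kappa$ and write the equation there.** Put $\alpha=(\chi',b)\in\mathrm{Br}(\kappa)$, so $C=\alpha_F+[\tau^{-1},b)$. Suppose $C$ is a sum of $m\ge0$ symbols $[a_i,b_i)$. As in Section 7, $F(b_1^{1/p},\dots,b_m^{1/p})$ splits $C$, and Proposition 8 gives $\ell/\kappa$ with $\ell^p\subset\kappa$, $[\ell:\kappa]\le p^m$, $y=b^{1/p}\in\ell$ and
$$0=\alpha_\ell=(\chi',y^p)=(p\chi',y)=\{\psi,y\}_N .$$
Over $\ell$ we have $g_{ji}^{p^{N-j}}b^i=(g_{ji}^{p^{N-j-1}}y^i)^p$, so $\psi=\mathrm{Fr}(\psi')$ with $\psi'=\sum_{I_N}V^j[g_{ji}^{p^{N-j-1}}y^i]$, and $\{\psi',y\}_N=0$ by (1). As $y\notin\kappa\supset\ell^p$, Lemma 10 over $\ell$ gives $h_{ji}\in\ell$, $\eta\in W_N(\ell)$ with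
$$\sum_{I_N}V^j[g_{ji}^{p^{N-j-1}}y^i]=\mathrm{Fr}\,\eta-\eta+\sum_{I_N}V^j[h_{ji}^{p^{N-j}}y^i].\tag{9}$$

**Step 5: rings that absorb the carries of Witt vector addition.** Extend $v$ to $\ell$ by $v(x)=v(x^p)/p$; again $p\Gamma_\ell\subset\Gamma$. For $-1\le j\le N-1$ let $\Delta_j\subset\Gamma$ be the subgroup spanned by $\beta$ and all $\varepsilon_{j'i}$ with $j'\le j$. It is convex, since it is spanned by the smallest generators of the lexicographic order. Let
$$O_j=\{0\}\cup\{x\in\ell^\times:v(x)\ge\delta\text{ for some }\delta\in\Delta_j\}.$$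
This is a ring containing the valuation ring of $v$ on $\ell$, so it is itself a valuation ring and integrally closed. An element $x\ne0$ lies outside $O_j$ if and only if $v(x)$ is less than all elements of $\Delta_j$. We have $O_{-1}\subset O_0\subset\cdots$. As $v(y)=\beta/p$, both $y$ and $y^{-1}$ lie in $O_{-1}$. Also $g_{ji}\in O_j$.

*Example.* For $N=1$ only $O_{-1}$ and $O_0$ occur; the argument below then compares values only up to multiples of $\beta$.

**Step 6: claim.** *For each $0\le j\le N-1$: $v(h_{ji}^p)=v(g_{ji})=-\varepsilon_{ji}$ for all $i$ (so $h_{ji}\in O_j$), and $\eta_j\in O_j$.*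

Assume this for smaller indices. In (9) bring the last sum to the left and compare components in place $j$. By Definition 3, each side is the sum or difference of the $j$-th components plus an integer polynomial in components in places $<j$. In places $j'<j$ the components of the vectors $V^{j''}[\cdot]$, $\mathrm{Fr}\,\eta$, $\eta$ are $0$ or are built from $g_{j'i},h_{j'i},y,\eta_{j'}$, so they lie in $O_{j-1}$ by the induction hypothesis. The vectors $V^{j''}[\cdot]$ with $j''\ne j$ have component $0$ in place $j$. Finally $g^{p^k}-(h^p)^{p^k}=(g-h^p)^{p^k}$. So place $j$ of (9) reads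
$$\sum_iq_{ji}^{p^{N-j-1}}y^i=\eta_j^p-\eta_j+T,\qquad q_{ji}:=g_{ji}-h_{ji}^p\in\kappa,\quad T\in O_{j-1}.\tag{10}$$
(For $j=0$ there are no lower components, and $T=0$.)

The nonzero terms on the left have values $p^{N-j-1}v(q_{ji})+i\beta/p$ with $v(q_{ji})\in\Gamma$. These are pairwise distinct: equality for $i\neq i'$ would give $(i-i')\beta\in p^{N-j}\Gamma$, impossible as $0<|i-i'|<p^{N-j}$. They are not in $\Gamma$, as $p\nmid i$, hence not in $p\Gamma_\ell$. So the value of the left side, if it is nonzero, is the minimum $\mu$ of these values, and $\mu\notin\Gamma$.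

Suppose the left side is not in $O_{j-1}$. Then $\mu$ is less than all elements of $\Delta_{j-1}$. In particular $\mu<0$, and $\mu<v(T)$ if $T\neq0$. So $v(\eta_j^p-\eta_j)=\mu<0$, and $\mu\in p\Gamma_\ell\subset\Gamma$ by (3), a contradiction. So the left side lies in $O_{j-1}$. Its terms have values at least $\mu$, so each of them lies in $O_{j-1}$. As $y$ is a unit of $O_{j-1}$, $q_{ji}^{p^{N-j-1}}\in O_{j-1}$, and $q_{ji}\in O_{j-1}$ because $O_{j-1}$ is integrally closed. Also $\eta_j^p-\eta_j\in O_{j-1}$, so $\eta_j$ is integral over $O_{j-1}$, and $\eta_j\in O_{j-1}\subset O_j$. Finally $v(g_{ji})=-\varepsilon_{ji}$ is less than all elements of $\Delta_{j-1}$, and $q_{ji}\in O_{j-1}$, so $v(q_{ji})>v(g_{ji})$ if $q_{ji}\ne0$. Hence $v(h_{ji}^p)=v(g_{ji}-q_{ji})=v(g_{ji})$, and $v(h_{ji})=-\varepsilon_{ji}/p\ge-\varepsilon_{ji}\in\Delta_j$. This proves the claim.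

**Step 7: count.** The elements $b$ and $h_{ji}^p$, $(j,i)\in I_N$, of $\ell^p$ have values $\beta,-\varepsilon_{ji}$, a $\mathbb Z$-basis of $\Gamma$. By Lemma 9, $p^m\ge[\ell:\kappa]\ge p^{|I_N|+1}=p^{p^N}$, so $m\ge p^N=p^{n-1}$. Hence $C$ is not split, $\exp C=p$ and $\lambda_p(C)\ge p^{n-1}$. Equality holds by the theorem of Mammone and Merkurjev. $\square$

## 10. From exponent $p$ to exponent $p^e$: proof of Theorem B

**Step 1: the algebra.** Let $n\ge e\ge1$. Let $C_1=(\chi_1,b)$ over $F$ be as in Theorem C, of degree $p^{n-e+1}$ and exponent $p$, with $\lambda_p(C_1)=p^{n-e}$. Write $\chi_1=\chi_\omega$ with $\omega\in W_{n-e+1}(F)$, let $\tilde\omega\in W_n(F)$ be $\omega$ with $e-1$ zeros appended, put $\chi=\chi_{\tilde\omega}$ and $C=(\chi,b)$. By (1), $p^{e-1}\chi=\chi_{R^{e-1}\tilde\omega}=\chi_1$, which has order $p^{n-e+1}$. So $\chi$ has order $p^n$, and $C$ is a cyclic algebra of degree $p^n$. Since $p^{e-1}C=C_1$ has exponent $p$, $\exp C=p^e$.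

**Step 2: the lower bound.** Suppose $C\sim\bigotimes_{i=1}^mC_i$ with $C_i=(\chi_i,b_i)$ cyclic of degree $p^e$. Then
$$C_1=p^{e-1}C=\sum_{i=1}^m(p^{e-1}\chi_i,b_i).$$
Each $p^{e-1}\chi_i$ has order $p$, so this is a sum of $m$ classes of cyclic algebras of degree $p$. Hence $m\ge\lambda_p(C_1)=p^{n-e}$. $\blacksquare$
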